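\title{Tilting modules descend along faithfully flat ring homomorphisms}

\begin{abstract}
Let $R\to S$ be a faithfully flat homomorphism of commutative rings and let $n\ge 0$. We prove that an $R$-module $T$ is $n$-tilting whenever $T\otimes_RS$ is an $n$-tilting $S$-module. We also characterize the $n$-tilting $S$-modules that are equivalent to the base change of an $n$-tilting $R$-module, and we show that a flat homomorphism along which the $n$-tilting property descends is faithfully flat. The proof describes the tilting class over $S$ by Koszul complexes defined over $R$, using a comparison lemma for perfect complexes at residue fields, and then descends approximations of finitely presented modules.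
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All rings are commutative with identity, and modules are unital. For a module $T$ over a ring $R$ and a set $I$, let $T^{(I)}$ be the direct sum of copies of $T$ indexed by $I$, and let $\operatorname{Add}T$ be the class of all direct summands of such direct sums. Fix $n\ge 0$. The module $T$ is \emph{$n$-tilting} if
\begin{itemize}
\item[(T1)] $\operatorname{pd}_RT\le n$;
\item[(T2)] $\operatorname{Ext}^i_R(T,T^{(I)})=0$ for all $i\ge1$ and all sets $I$;
\item[(T3)] there is an exact sequence $0\to R\to T_0\to T_1\to\cdots\to T_n\to0$ with $T_0,\dots,T_n\in\operatorname{Add}T$.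
\end{itemize}
The \emph{tilting class} of $T$ is $T^\perp=\{Y:\operatorname{Ext}^i_R(T,Y)=0\text{ for all }i\ge1\}$. Condition (T2) says that $\operatorname{Add}T\subseteq T^\perp$. Conditions (T1) and (T2) are vanishing conditions, and the zero module satisfies them; (T3) says that $T$ is large enough to build $R$ in finitely many steps. The ring $R$ is $n$-tilting for every $n$, and the $0$-tilting modules are the projective modules $T$ with $R\in\operatorname{Add}T$. Two $n$-tilting modules $U,U'$ are \emph{equivalent} if $U^\perp=U'^\perp$; this holds if and only if $\operatorname{Add}U=\operatorname{Add}U'$ (Corollary~\ref{cor:F1}).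

Let $\varphi:R\to S$ be a ring homomorphism, and write $M_S=M\otimes_RS$. The map $\varphi$ is \emph{flat} if $S$ is a flat $R$-module, and \emph{faithfully flat} if moreover $M_S=0$ implies $M=0$. A property of modules \emph{descends} along $\varphi$ if every $R$-module $M$ has the property whenever the $S$-module $M_S$ has it. The following two facts are known, and we use them without proof.

\begin{proposition}\label{prop:known}
Let $\varphi:R\to S$ be a ring homomorphism and $T$ an $R$-module.
\begin{itemize}
\item[(a)] If $\varphi$ is flat and $T$ is $n$-tilting, then $T_S$ is an $n$-tilting $S$-module.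
\item[(b)] If $\varphi$ is faithfully flat and $T_S$ is an $n$-tilting $S$-module, then $T$ satisfies \textup{(T1)} and \textup{(T2)}.
\end{itemize}
\end{proposition}

Descent of the $n$-tilting property along faithfully flat homomorphisms is known for $n\le1$, and for faithfully flat homomorphisms between noetherian rings. The general case is posed as an open problem in \cite{Trl}:

\begin{quote}
\emph{Let $n\ge0$, let $\varphi:R\to S$ be faithfully flat, and let $T$ be an $R$-module such that $T_S$ is an $n$-tilting $S$-module. Is $T$ an $n$-tilting $R$-module?}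
\end{quote}

By Proposition~\ref{prop:known}(b) the question concerns (T3) alone. Unlike (T1) and (T2), this is an existence statement: over $S$ we are given an exact sequence whose terms are summands of sums of copies of $T_S$, and neither these summands nor the maps between them need to come from $R$. The answer is nevertheless positive.

\begin{theorem}\label{thm:main}
If $\varphi:R\to S$ is faithfully flat and $T_S$ is an $n$-tilting $S$-module, then $T$ is an $n$-tilting $R$-module.
\end{theorem}

The proof also decides which tilting classes over $S$ come from $R$. For a prime $P$ of $S$ let $\kappa(P)=S_P/PS_P$ be its residue field, and for an $n$-tilting $S$-module $U$ put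
\[
t_U(P)=\min\{l:\operatorname{Tor}^S_l(U,\kappa(P))\ne0\}.
\]
The set on the right is nonempty by Proposition~\ref{prop:tor}.

\begin{theorem}\label{thm:classes}
Let $\varphi:R\to S$ be faithfully flat, let $\pi:\operatorname{Spec}S\to\operatorname{Spec}R$ be the induced map, and let $U$ be an $n$-tilting $S$-module. The following are equivalent:
\begin{itemize}
\item[(i)] $U$ is equivalent to $T_S$ for some $n$-tilting $R$-module $T$;
\item[(ii)] the base changes of $U$ along the two maps $i_1,i_2:S\to S\otimes_RS$, $i_1(s)=s\otimes1$, $i_2(s)=1\otimes s$, are equivalent;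
\item[(iii)] $t_U$ is constant on the fibers of $\pi$.
\end{itemize}
In this case $T$ is unique up to equivalence, and $T^\perp=\{M:M_S\in U^\perp\}$.
\end{theorem}

Finally, faithfulness cannot be dropped.

\begin{theorem}\label{thm:converse}
Let $\varphi:R\to S$ be flat and fix $n\ge0$. Then the $n$-tilting property descends along $\varphi$ if and only if $\varphi$ is faithfully flat.
\end{theorem}

\section{Two examples and the plan of the proof}\label{sec:examples}

The first example shows how a sequence over $S$ can be moved to $R$.

\begin{example}[the case $n=0$]\label{ex:zero}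
Let $\varphi$ be faithfully flat and $T_S$ be $0$-tilting. Then $T$ is projective by Proposition~\ref{prop:known}(b), and we must show $R\in\operatorname{Add}T$. There is a split monomorphism $S\to T_S^{(J)}$. The image of $1$ lies in a finite subsum, so we get a monomorphism $g_0:S\to T_S^m=(T^m)_S$ with a retraction $\rho$. Write $g_0(1)=\sum_{l=1}^kt_l\otimes s_l$ with $t_l\in T^m$ and $s_l\in S$. The map $g_0$ is not defined over $R$, but its list of components is: let $h:R\to(T^m)^k$ send $1$ to $(t_1,\dots,t_k)$. With $\sigma(y_1,\dots,y_k)=\sum_ls_ly_l$ we have $g_0=\sigma h_S$, so $\rho\sigma$ is a retraction of $h_S$. Hence $h$ is injective by faithful flatness, and $B=\operatorname{coker}h$ has $B_S\in\operatorname{Add}T_S$. The module $(T\oplus B)_S$ is projective and has $S$ in its $\operatorname{Add}$-closure, so it is $0$-tilting. Proposition~\ref{prop:known}(b), applied to $T\oplus B$, shows that $B$ is projective. Thus $h$ splits and $R\in\operatorname{Add}T$.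
\end{example}

Two devices appear here: collecting the components of a map defined over $S$, and applying Proposition~\ref{prop:known}(b) to $T$ enlarged by an auxiliary summand. For larger $n$ the first device still produces a sequence $0\to R\to T^q\to B\to0$, the first step of (T3). It cannot be repeated with $B$ in place of $R$, because it needs a finitely presented source and $B$ need not be finitely generated. We therefore apply it to other finitely presented $R$-modules, enough of them to determine the tilting class. The second example shows where such modules come from.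

\begin{example}[a $1$-tilting abelian group]\label{ex:Z}
Let $p$ be a prime number, $\mathbb Z(p^\infty)=\mathbb Z[1/p]/\mathbb Z$, and $T=\mathbb Z[1/p]\oplus\mathbb Z(p^\infty)$. Condition (T1) with $n=1$ holds for every abelian group, and $0\to\mathbb Z\to\mathbb Z[1/p]\to\mathbb Z(p^\infty)\to0$ gives (T3). We claim that $T^\perp=\{M:M=pM\}$; since $T^{(I)}=pT^{(I)}$, this gives (T2). The group $\mathbb Z[1/p]$ has the free resolution $0\to\mathbb Z^{(\mathbb N)}\to\mathbb Z^{(\mathbb N)}\to\mathbb Z[1/p]\to0$ with first map $e_i\mapsto e_i-pe_{i+1}$. So $\operatorname{Ext}^1(\mathbb Z[1/p],M)$ is the cokernel of the map $(m_i)\mapsto(m_i-pm_{i+1})$ on $M^{\mathbb N}$, which is onto if $M=pM$: solve for $m_1,m_2,\dots$ recursively, starting from $m_0=0$. Now use the exact sequence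
\[
\operatorname{Hom}(\mathbb Z[1/p],M)\to M\to\operatorname{Ext}^1(\mathbb Z(p^\infty),M)\to\operatorname{Ext}^1(\mathbb Z[1/p],M).
\]
If $M=pM$, every element has a chain of successive $p$-th parts, so the first map is onto and $M\in T^\perp$. If $M\in T^\perp$, the first map is onto, and its image lies in $pM$.

For a prime $(q)\neq(p)$ of $\mathbb Z$, including $(0)$, we have $T\otimes\kappa((q))\ne0$, so $t_T=0$ there. At $(p)$ we have $T/pT=0$ and $\operatorname{Tor}_1(T,\mathbb Z/p)=\mathbb Z/p$, so $t_T((p))=1$. Thus $\{t_T\ge1\}=V(p)$, and $T^\perp$ is defined by the vanishing of $M/pM\cong\operatorname{Ext}^1(\mathbb Z/p,M)$. The tilting class is cut out by a finitely presented module that can be read off from the function $t_T$.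
\end{example}

The general proof follows this pattern. The class $U^\perp$ of an $n$-tilting $S$-module is defined by a set of perfect complexes over $S$. Section~\ref{sec:key} shows that such a vanishing condition depends only on the top cohomological degree of the complexes at each residue field, and Section~\ref{sec:tor} identifies this degree with $t_U$. If $t_U$ is constant on the fibers of $\pi$, the complexes can be replaced by Koszul complexes on elements of $R$; this yields a cotorsion pair over $R$ and a sequence of the shape (T3) (Section~\ref{sec:koszul}). The two devices of Example~\ref{ex:zero} then place the terms of this sequence in $\operatorname{Add}T$ (Section~\ref{sec:main}). Section~\ref{sec:rest} proves Theorems~\ref{thm:classes} and~\ref{thm:converse}.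

\section{Background}\label{sec:background}

\subsection{Dimension shifting and cotorsion pairs}
Let $A$ be a ring. A $k$-th \emph{cosyzygy} of a module $N$ is a module $\Omega^{-k}N$ in an exact sequence $0\to N\to I^0\to\cdots\to I^{k-1}\to\Omega^{-k}N\to0$ with all $I^j$ injective; we put $\Omega^0N=N$. The long exact sequences give
\begin{equation}\label{eq:cosyz}
\operatorname{Ext}^j_A(L,\Omega^{-k}N)\cong\operatorname{Ext}^{j+k}_A(L,N)\qquad(j\ge1).
\end{equation}

\begin{lemma}\label{lem:shift}
Let $\operatorname{pd}_AL\le n$, and let $0\to N_n\to Y_{n-1}\to\cdots\to Y_0\to N\to0$ be exact with $\operatorname{Ext}^i_A(L,Y_j)=0$ for all $i\ge1$ and all $j$. Then $\operatorname{Ext}_A^i(L,N)=0$ for all $i\ge1$.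
\end{lemma}

\begin{proof}
Split the sequence into $0\to N_{j+1}\to Y_j\to N_j\to0$ with $N_0=N$. Then $\operatorname{Ext}^i(L,N_j)\cong\operatorname{Ext}^{i+1}(L,N_{j+1})$ for $i\ge1$, so $\operatorname{Ext}^i(L,N)\cong\operatorname{Ext}^{i+n}(L,N_n)=0$.
\end{proof}

A \emph{cotorsion pair} is a pair $(\mathcal A,\mathcal U)$ of classes of $A$-modules such that $\mathcal A$ consists of all $L$ with $\operatorname{Ext}^1(L,Y)=0$ for all $Y\in\mathcal U$, and $\mathcal U$ consists of all $Y$ with $\operatorname{Ext}^1(L,Y)=0$ for all $L\in\mathcal A$. Both classes are closed under extensions and direct summands, and $\mathcal A$ is closed under direct sums. The pair is \emph{complete} if every module $N$ has exact sequences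
\begin{equation}\label{eq:approx}
0\to N\to Y\to L\to0,\qquad 0\to Y'\to L'\to N\to0
\end{equation}
with $Y,Y'\in\mathcal U$ and $L,L'\in\mathcal A$. We write $\operatorname{Ext}^i(\mathcal A,\mathcal U)=0$ if $\operatorname{Ext}^i(L,Y)=0$ for all $L\in\mathcal A$, $Y\in\mathcal U$. We need three theorems.

\begin{theorem}[{\cite[Ch.~13]{GT}}]\label{thm:F1}
Let $U$ be an $n$-tilting $A$-module, $\mathcal U=U^\perp$ and $\mathcal A=\{L:\operatorname{Ext}^1(L,\mathcal U)=0\}$. Then $(\mathcal A,\mathcal U)$ is a complete cotorsion pair, $\operatorname{Ext}^i(\mathcal A,\mathcal U)=0$ for $i\ge1$, $\operatorname{pd}L\le n$ for $L\in\mathcal A$, and $\mathcal A\cap\mathcal U=\operatorname{Add}U$.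
\end{theorem}

\begin{theorem}[\cite{BS}]\label{thm:F2}
In the situation of Theorem~\ref{thm:F1} there is a set $\mathcal C$ of modules, each having a resolution by finitely generated projective modules, such that $\mathcal U=\{Y:\operatorname{Ext}^i(C,Y)=0\text{ for all }i\ge1,\ C\in\mathcal C\}$.
\end{theorem}

\begin{theorem}[\cite{ET}]\label{thm:F3}
Let $\mathcal C'$ be a set of $A$-modules, $\mathcal U'=\{M:\operatorname{Ext}^1(\mathcal C',M)=0\}$ and $\mathcal A'=\{L:\operatorname{Ext}^1(L,\mathcal U')=0\}$. Then $(\mathcal A',\mathcal U')$ is a complete cotorsion pair.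
\end{theorem}

\begin{corollary}\label{cor:F1}
Let $U,U'$ be $n$-tilting $A$-modules.
\begin{itemize}
\item[(a)] Every $Y\in U^\perp$ has a resolution $\cdots\to U_1\to U_0\to Y\to0$ with all $U_j\in\operatorname{Add}U$.
\item[(b)] $U^\perp=U'^\perp$ if and only if $\operatorname{Add}U=\operatorname{Add}U'$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) In the second sequence of \eqref{eq:approx} for $N=Y$, the module $L'$ is an extension of modules in $\mathcal U$, so $L'\in\mathcal A\cap\mathcal U=\operatorname{Add}U$. Repeat with $Y'\in\mathcal U$. (b) The class $U^\perp$ determines $\mathcal A\cap\mathcal U=\operatorname{Add}U$. Conversely, $U\in\operatorname{Add}U'$ implies $U'^\perp\subseteq U^\perp$, because $\operatorname{Ext}^i$ turns direct sums in the first variable into products; exchange the roles of $U$ and $U'$.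
\end{proof}

\subsection{Flat base change}
Let $\varphi:R\to S$ be flat and $\pi:\operatorname{Spec}S\to\operatorname{Spec}R$ the induced map.
\begin{itemize}
\item[(B1)] For a complex $X$ of $R$-modules, $H^j(X\otimes_RS)=H^j(X)_S$. If $\varphi$ is faithfully flat, then $H^j(X\otimes_RS)=0$ implies $H^j(X)=0$; in particular a map $h$ is injective if $h_S$ is.
\item[(B2)] $\operatorname{Ext}^i_S(M_S,Y)\cong\operatorname{Ext}^i_R(M,Y)$ for an $R$-module $M$ and an $S$-module $Y$.
\item[(B3)] $\operatorname{Tor}^S_l(M_S,\kappa(P))\cong\operatorname{Tor}^R_l(M,\kappa(\mathfrak p))\otimes_{\kappa(\mathfrak p)}\kappa(P)$ for $P\in\operatorname{Spec}S$ and $\mathfrak p=\pi(P)$.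
\item[(B4)] If $C$ is finitely presented, the map $\operatorname{Hom}_R(C,M)\otimes_RS\to\operatorname{Hom}_S(C_S,M_S)$, $h\otimes s\mapsto s\,h_S$, is bijective.
\item[(B5)] (Going-down.) If $\mathfrak p\subseteq\mathfrak q=\pi(Q)$, there is $P\subseteq Q$ with $\pi(P)=\mathfrak p$. If $\varphi$ is faithfully flat, $\pi$ is surjective.
\end{itemize}
For (B2) and (B3), a projective resolution $G$ of $M$ gives a projective resolution $G_S$ of $M_S$, with $\operatorname{Hom}_S(G_S,Y)=\operatorname{Hom}_R(G,Y)$ and $G_S\otimes_S\kappa(P)=(G\otimes_R\kappa(\mathfrak p))\otimes_{\kappa(\mathfrak p)}\kappa(P)$. For (B4), both sides are left exact in $C$ and agree for $C=R^m$. Surjectivity in (B5) holds because the fiber over $\mathfrak p$ is the spectrum of the nonzero ring $\kappa(\mathfrak p)\otimes_RS$.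

\subsection{Complexes}
Complexes of $A$-modules are cohomological, and $X[k]^j=X^{j+k}$. We write $X\in D^{\ge a}$ if $H^j(X)=0$ for $j<a$, and $X\in D^{\le a}$ if $H^j(X)=0$ for $j>a$. A \emph{perfect} complex is a bounded complex of finitely generated projective modules. If $F$ is perfect, so is $F^*=\operatorname{Hom}_A(F,A)$; we have $F^{**}\cong F$ and $\operatorname{Hom}_A(F,X)\cong F^*\otimes_AX$ for the total complexes; and both $F\otimes_A-$ and $\operatorname{Hom}_A(F,-)$ preserve quasi-isomorphisms and commute with localization. For $P\in\operatorname{Spec}A$ put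
\[
\operatorname{top}_P(F)=\sup\{j:H^j(F\otimes_A\kappa(P))\ne0\}\in\mathbb Z\cup\{-\infty\}.
\]
Over a local ring $(A,\mathfrak m)$ the terms of $F$ are free. If a matrix of a differential has a unit entry, a contractible summand $A\xrightarrow{1}A$ splits off. After finitely many steps we reach a homotopy equivalent \emph{minimal} complex, in which all matrix entries lie in $\mathfrak m$. Its differentials vanish modulo $\mathfrak m$, so its top nonzero term sits in degree $\operatorname{top}_{\mathfrak m}(F)$.

\begin{lemma}\label{lem:lowest}
Let $F$ be perfect with $F^j=0$ for $j>d$, and let $X\in D^{\ge a}$. Then $\operatorname{Hom}_A(F,X)\in D^{\ge a-d}$ and $H^{a-d}\operatorname{Hom}_A(F,X)\cong\operatorname{Hom}_A(H^d(F),H^a(X))$.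
\end{lemma}

\begin{proof}
Replacing $X$ by the quasi-isomorphic complex $\operatorname{coker}(X^{a-1}\to X^a)\to X^{a+1}\to\cdots$, we may assume $X^j=0$ for $j<a$. Then $\operatorname{Hom}(F,X)$ vanishes in degrees below $a-d$. In degree $a-d$ it is $\operatorname{Hom}(F^d,X^a)$, and the cycles are the maps that vanish on the image of $F^{d-1}$ and land in $\ker(X^a\to X^{a+1})=H^a(X)$.
\end{proof}

For a finite sequence $x=(x_1,\dots,x_s)$ in $A$, the \emph{Koszul complex} is $K(x)=\bigotimes_{k=1}^s(A\xrightarrow{x_k}A)$, each factor in degrees $-1,0$. It is perfect with free terms in degrees $-s,\dots,0$, and its term in degree $0$ is $A$. Put $H_j(x;M)=H^{-j}(K(x)\otimes_AM)$, so that $H_0(x;M)=M/(x)M$. Let $V(x)$ be the set of primes containing $x_1,\dots,x_s$. Then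
\begin{equation}\label{eq:topK}
\operatorname{top}_P(K(x)[-i])=i\ \text{ if }P\in V(x),\qquad \operatorname{top}_P(K(x)[-i])=-\infty\ \text{ otherwise}.
\end{equation}
Indeed, $H_0(x;\kappa(P))=\kappa(P)$ if $P\in V(x)$, and otherwise one tensor factor of $K(x)\otimes\kappa(P)$ is contractible.

\subsection{The patch topology}
The \emph{patch} (or constructible) topology on $\operatorname{Spec}A$ is generated by the sets $V(f)$ and their complements $D(f)$, for $f\in A$. It is compact and Hausdorff, and the maps induced by ring homomorphisms are patch continuous. For a finite sequence $x$ the set $V(x)$ is patch open and patch closed. A subset $\Phi$ of $\operatorname{Spec}A$ is \emph{closed under specialization} if $P\in\Phi$ and $P\subseteq Q$ imply $Q\in\Phi$.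

\section{Comparing perfect complexes at residue fields}\label{sec:key}

The following lemma allows us to exchange one family of test complexes for another with the same top degrees.

\begin{lemma}\label{lem:key}
Let $A$ be a ring, $\mathcal D$ a set of perfect complexes and $E$ a perfect complex. Assume that for every $P\in\operatorname{Spec}A$ with $\operatorname{top}_P(E)\ge1$ there is $D\in\mathcal D$ with $\operatorname{top}_P(D)\ge\operatorname{top}_P(E)$.
\begin{itemize}
\item[(a)] If $M\in D^{\ge0}$ is a complex and $\operatorname{Hom}_A(D,M)\in D^{\ge0}$ for all $D\in\mathcal D$, then $\operatorname{Hom}_A(E,M)\in D^{\ge0}$.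
\item[(b)] If $Z$ is an $A$-module and $D\otimes_AZ\in D^{\le0}$ for all $D\in\mathcal D$, then $E\otimes_AZ\in D^{\le0}$.
\end{itemize}
\end{lemma}

\begin{example}\label{ex:key}
Let $f,g\in A$, $D=K(f)[-i]$ and $E=K(g)[-j]$ with $i,j\ge1$. The condition $D\otimes Z\in D^{\le0}$ says that $f$ acts surjectively on $Z$ if $i=1$, and bijectively if $i\ge2$. If $V(g)\ne\emptyset$, the hypothesis of the lemma for $\mathcal D=\{D\}$ means $V(g)\subseteq V(f)$ and $i\ge j$, by \eqref{eq:topK}. Then $f^N=cg$ for some $N\geq1$ and $c\in A$, so $g$ is surjective on $Z$ if $f$ is, and injective if $f$ is; this is (b). The inequality between the top degrees is needed: for $A=\mathbb Z$, $f=g=p$, $i=1$, $j=2$, the conclusion fails for $Z=\mathbb Z(p^\infty)$, on which $p$ is surjective but not injective.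
\end{example}

For (a), suppose that $\operatorname{Hom}(E,M)$ has a class $x$ in its lowest degree $m<0$. After localizing, $x$ is killed by a power of each element of the maximal ideal, so it suffices to study the torsion part of $M$. A complex $D$ of top degree $d$ forces this torsion part to start in degree at least $d$, and $E$, of top degree $e\le d$, can lower the starting degree only by $e$. The maximal ideal need not be finitely generated, so we take torsion with respect to a finitely generated ideal $J$ adapted to $D$. The next lemma tells us which one. For $r=1$ it is the identity $\operatorname{Hom}(A/J,G)=\{g:Jg=0\}$.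

\begin{lemma}\label{lem:minors}
Let $\alpha:A^q\to A^r$ be linear with $r\ge1$, let $N=\operatorname{coker}\alpha$, and let $J$ be the ideal generated by the $r\times r$ minors of $\alpha$. If a module $G$ contains $g\ne0$ with $Jg=0$, then $\operatorname{Hom}_A(N,G)\ne0$.
\end{lemma}

\begin{proof}
Let $\beta:A^r\to A^q$ be the transpose of $\alpha$, with $\beta(e_j)=\sum_kb_{kj}e'_k$. Then $\operatorname{Hom}(N,G)$ is the kernel of $G\otimes\beta:G^r\to G^q$. Suppose that this map is injective. The map
\[
G\otimes\beta^{\otimes r}:G\otimes(A^r)^{\otimes r}\to G\otimes(A^q)^{\otimes r}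
\]
is a composite of $r$ maps, each applying $\beta$ in one tensor position and hence a direct sum of copies of $G\otimes\beta$. So it is injective. The element $\omega=\sum_\sigma\operatorname{sgn}(\sigma)\,g\otimes e_{\sigma(1)}\otimes\cdots\otimes e_{\sigma(r)}$, summed over the permutations of $1,\dots,r$, is nonzero, since its coefficient at $e_1\otimes\cdots\otimes e_r$ is $g$. The coefficient of its image at $e'_{k_1}\otimes\cdots\otimes e'_{k_r}$ is
\[
\sum_\sigma\operatorname{sgn}(\sigma)\,b_{k_1\sigma(1)}\cdots b_{k_r\sigma(r)}\,g,
\]
that is, $g$ times the determinant of the matrix formed by the rows $k_1,\dots,k_r$ of $\beta$. This determinant is $0$ if two rows coincide and is a minor of $\alpha$ up to sign otherwise, so it lies in $J$. Hence $\omega$ maps to $0$, a contradiction.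
\end{proof}

The torsion part of a complex is computed by the \v Cech complex. For $J=(f_1,\dots,f_s)$ let $\check C=\bigotimes_{k=1}^s(A\to A_{f_k})$, each factor in degrees $0,1$. It is a bounded complex of flat modules.

\begin{lemma}\label{lem:cech}
Let $X$ be a complex of $A$-modules.
\begin{itemize}
\item[(a)] Every element of $H^j(\check C\otimes X)$ is killed by a power of $J$.
\item[(b)] If $X\in D^{\ge a}$, then $\check C\otimes X\in D^{\ge a}$, and $H^a(\check C\otimes X)$ is isomorphic to the submodule of the elements of $H^a(X)$ that are killed by a power of $J$.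
\item[(c)] $\check C\otimes\operatorname{Hom}(F,X)\cong\operatorname{Hom}(F,\check C\otimes X)$ for $F$ perfect.
\end{itemize}
\end{lemma}

\begin{proof}
(a) After inverting $f_k$ the $k$-th factor of $\check C$ is contractible, so $H^j(\check C\otimes X)_{f_k}=0$. An element killed by a power of each of the finitely many $f_k$ is killed by a power of $J$. (b) For $s=1$ there is an exact sequence $H^{j-1}(X)_{f_1}\to H^j(\check C\otimes X)\to H^j(X)\to H^j(X)_{f_1}$, which gives both claims. Induct on $s$. (c) Both sides are $\check C\otimes F^*\otimes X$.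
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}]
(a) Put $W=\operatorname{Hom}(E,M)$; its cohomology is bounded below by Lemma~\ref{lem:lowest}. Suppose $W\notin D^{\ge0}$, and let $m<0$ be least with $H^m(W)\ne0$. Choose $0\ne x\in H^m(W)$ and a prime $P$ minimal over $\operatorname{ann}(x)$. In $H^m(W)_P=H^m\operatorname{Hom}_{A_P}(E_P,M_P)$ the class $x/1$ has annihilator $\operatorname{ann}(x)A_P$. This is a proper ideal, and its radical is $PA_P$, the only prime of $A_P$ containing it. The conditions $W\in D^{\ge m}$, $M\in D^{\ge0}$, $\operatorname{Hom}(D,M)\in D^{\ge0}$ and the numbers $\operatorname{top}_P$ persist after localizing at $P$. So we may assume that $(A,\mathfrak m)$ is local, that $\sqrt{\operatorname{ann}(x)}=\mathfrak m$, that the hypothesis on top degrees holds at $\mathfrak m$, and that $E$ is minimal.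

Let $e=\operatorname{top}_{\mathfrak m}(E)$. Since $W$ is not acyclic, $E\ne0$ and $e\neq-\infty$. If $e\le0$, Lemma~\ref{lem:lowest} gives $W\in D^{\ge0}$, which is false. So $e\ge1$, and there is $D\in\mathcal D$ with $d=\operatorname{top}_{\mathfrak m}(D)\ge e$; we replace $D$ by a minimal complex. Let $\alpha:A^q=D^{d-1}\to D^d=A^r$ be its last differential, so $r\ge1$, and let $N=\operatorname{coker}\alpha=H^d(D)$. Let $J$ be the ideal of $r\times r$ minors of $\alpha$. It is finitely generated, and $J\subseteq\mathfrak m$ by minimality. Let $\check C$ be the \v Cech complex on a finite set of generators of $J$.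

We claim that $\check C\otimes M\in D^{\ge d}$. If not, then since $\check C\otimes M\in D^{\ge0}$ there is a least $a<d$ with $G=H^a(\check C\otimes M)\ne0$. Take $0\ne y\in G$. By Lemma~\ref{lem:cech}(a) there is a largest $k\geq0$ with $J^ky\ne0$, and any $0\ne g\in J^ky$ satisfies $Jg=0$. By Lemmas~\ref{lem:minors} and~\ref{lem:lowest},
\[
0\ne\operatorname{Hom}(N,G)\cong H^{a-d}\operatorname{Hom}(D,\check C\otimes M).
\]
But $\operatorname{Hom}(D,\check C\otimes M)\cong\check C\otimes\operatorname{Hom}(D,M)\in D^{\ge0}$ by Lemma~\ref{lem:cech}(c),(b), and $a-d<0$. This proves the claim.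

By the claim and Lemma~\ref{lem:lowest}, $\check C\otimes W\cong\operatorname{Hom}(E,\check C\otimes M)\in D^{\ge d-e}\subseteq D^{\ge0}$. On the other hand, each generator of $J$ lies in $\mathfrak m=\sqrt{\operatorname{ann}(x)}$, so $x$ is killed by a power of $J$. As $W\in D^{\ge m}$, Lemma~\ref{lem:cech}(b) gives $H^m(\check C\otimes W)\ne0$ with $m<0$, a contradiction.

(b) Let $(-)^+=\operatorname{Hom}_{\mathbb Z}(-,\mathbb Q/\mathbb Z)$, an exact functor with $G^+\ne0$ for $G\ne0$. For $F$ perfect, $\operatorname{Hom}_A(F,Z^+)\cong(F\otimes_AZ)^+$, so $H^{-j}\operatorname{Hom}_A(F,Z^+)\cong H^j(F\otimes_AZ)^+$. Thus $F\otimes Z\in D^{\le0}$ if and only if $\operatorname{Hom}(F,Z^+)\in D^{\ge0}$. Apply (a) to $M=Z^+$.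
\end{proof}

\section{The Tor degree of a tilting module}\label{sec:tor}

In this section $S$ is any ring and $U$ is an $n$-tilting $S$-module, with $\mathcal U,\mathcal A,\mathcal C$ as in Theorems~\ref{thm:F1} and~\ref{thm:F2}. Each $C\in\mathcal C$ lies in $\mathcal A$, so $\operatorname{pd}C\le n$. In a resolution of $C$ by finitely generated projectives the $n$-th syzygy is therefore finitely generated and projective, and $C$ has a resolution $F_C$ of length at most $n$ by finitely generated projectives. Put $D_C=F_C^*$, a perfect complex in degrees $0,\dots,n$. Then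
\begin{equation}\label{eq:DC}
H^j(D_C\otimes_SY)=\operatorname{Ext}^j_S(C,Y),\qquad\operatorname{Hom}_S(D_C,S)\cong F_C\in D^{\ge0},
\end{equation}
the latter because the cohomology of $F_C$ is $C$ in degree $0$. In particular $\mathcal U=\{Y:D_C\otimes Y\in D^{\le0}\text{ for all }C\in\mathcal C\}$. By Lemma~\ref{lem:key}(b), this class depends only on the sets
\[
\Phi_i=\{P\in\operatorname{Spec}S:\operatorname{top}_P(D_C)\ge i\text{ for some }C\in\mathcal C\}\qquad(i\ge1).
\]
The set $\mathcal C$ has no relation to a given ring $R$, so we need a description of $\Phi_i$ in terms of $U$ alone.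

\begin{proposition}\label{prop:tor}
Let $P\in\operatorname{Spec}S$, and let $\tau$ be the largest of the number $0$ and the numbers $\operatorname{top}_P(D_C)$, $C\in\mathcal C$. Then $\operatorname{Tor}^S_l(U,\kappa(P))\ne0$ if and only if $l=\tau$. Hence $t_U(P)=\tau$ and $\Phi_i=\{P:t_U(P)\ge i\}$ for $i\ge1$.
\end{proposition}

\begin{proof}
Write $\kappa=\kappa(P)$, and let $G$ be a projective resolution of $U$.

\emph{Some Tor is nonzero.} Otherwise $\operatorname{Tor}_l(U_j,\kappa)=0$ for all $l\ge0$ and all terms $U_j$ of a sequence (T3) for $U$. If two terms of a short exact sequence, the middle and the right one, have vanishing $\operatorname{Tor}_l(-,\kappa)$ for all $l\geq0$, so does the left one. Going from right to left through (T3) we get $\kappa=\operatorname{Tor}_0(S,\kappa)=0$, which is false.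

\emph{Vanishing for $l>\tau$.} By \eqref{eq:DC}, $\operatorname{Ext}^j(C,\kappa)=0$ for $j>\tau$ and $C\in\mathcal C$. By \eqref{eq:cosyz}, $\operatorname{Ext}^j(C,\Omega^{-\tau}\kappa)=0$ for $j\ge1$, so $\Omega^{-\tau}\kappa\in\mathcal U=U^\perp$. By \eqref{eq:cosyz} again, $\operatorname{Ext}^l(U,\kappa)=0$ for $l>\tau$. Since $\operatorname{Hom}_S(G,\kappa)=\operatorname{Hom}_\kappa(G\otimes\kappa,\kappa)$, the space $\operatorname{Ext}^l_S(U,\kappa)$ is the $\kappa$-dual of $\operatorname{Tor}_l(U,\kappa)$, which therefore vanishes.

\emph{Vanishing for $l<\tau$.} Let $\tau\ge1$ and choose $C$ with $H^\tau(D_C\otimes\kappa)\ne0$. The complex $D_C\otimes G$ is quasi-isomorphic to $D_C\otimes U$, which lies in $D^{\le0}$ because $U\in\mathcal U$. It is a complex of projectives in degrees at most $n$. If its top term sits in a degree $b>0$, the differential into that term is a surjection onto a projective module, so a contractible summand splits off and leaves a complex of projectives in degrees at most $b-1$. Hence $D_C\otimes G$ is homotopy equivalent to a complex in degrees at most $0$,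 and $D_C\otimes G\otimes\kappa\in D^{\le0}$. This complex equals $(D_C\otimes\kappa)\otimes_\kappa(G\otimes\kappa)$. By the K\"unneth formula over the field $\kappa$, the space $H^\tau(D_C\otimes\kappa)\otimes_\kappa\operatorname{Tor}_l(U,\kappa)$ is a direct summand of its cohomology in degree $\tau-l$, which is $0$ for $l<\tau$.
\end{proof}

\begin{lemma}\label{lem:Phi}
Each $\Phi_i$ is closed under specialization and patch open.
\end{lemma}

\begin{proof}
Let $D$ be perfect. If $P\subseteq Q$ and $\operatorname{top}_Q(D)<i$, then $D_Q$ is homotopy equivalent to a complex in degrees below $i$. As $\kappa(P)$ is an $S_Q$-module, $\operatorname{top}_P(D)<i$. This gives the first claim.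

For the second, write each $D^j$ as the image of an idempotent matrix $\varepsilon_j$ on a free module $S^{N_j}$, and let $\delta_j$ be the matrix of the composite $S^{N_j}\to D^j\to D^{j+1}\to S^{N_{j+1}}$. Denote by $\operatorname{rk}_P$ the rank of a matrix over $\kappa(P)$. Then
\[
\dim_{\kappa(P)}H^j(D\otimes\kappa(P))=\operatorname{rk}_P\varepsilon_j-\operatorname{rk}_P\delta_j-\operatorname{rk}_P\delta_{j-1}.
\]
For a matrix $\gamma$, the set $\{P:\operatorname{rk}_P\gamma\ge r\}$ is the finite union of the sets $D(\mu)$ over the $r\times r$ minors $\mu$, so it is patch open and patch closed. Hence $\operatorname{top}_P(D)$ is locally constant in the patch topology, and $\Phi_i$ is a union of patch open sets.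
\end{proof}

\section{Koszul complexes and a cotorsion pair over $R$}\label{sec:koszul}

Throughout this section $\varphi:R\to S$ is faithfully flat, $U$ is an $n$-tilting $S$-module with the notation of Section~\ref{sec:tor}, and
\begin{itemize}
\item[(H)] $t_U$ is constant on the fibers of $\pi$.
\end{itemize}
By (B3), hypothesis (H) holds if $U=T_S$ for an $R$-module $T$. Put $\Psi_i=\pi(\Phi_i)$. By (H) and Proposition~\ref{prop:tor} we have $\Phi_i=\pi^{-1}(\Psi_i)$, and $\Psi_1\supseteq\Psi_2\supseteq\cdots$. To replace the complexes $D_C$ by Koszul complexes over $R$ we must cover $\Psi_i$ by sets $V(x)$ with $x$ finite. Over a noetherian ring one could take generators of a prime $\mathfrak p\in\Psi_i$; in general compactness takes their place.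

\begin{lemma}\label{lem:cover}
If $\mathfrak p\in\Psi_i$, there is a finite sequence $x$ in $R$ with $\mathfrak p\in V(x)\subseteq\Psi_i$.
\end{lemma}

\begin{proof}
First, $\Psi_i$ is closed under specialization. Let $\mathfrak p'\in\Psi_i$ and $\mathfrak p'\subseteq\mathfrak q$. By (B5) there are $P\subseteq Q$ with $\pi(Q)=\mathfrak q$ and $\pi(P)=\mathfrak p'$. Then $P\in\pi^{-1}(\Psi_i)=\Phi_i$, so $Q\in\Phi_i$ by Lemma~\ref{lem:Phi}, and $\mathfrak q\in\Psi_i$.

Second, since $\pi$ is surjective and $\Phi_i=\pi^{-1}(\Psi_i)$, the complement of $\Psi_i$ is $\pi(\operatorname{Spec}S\setminus\Phi_i)$. The set $\operatorname{Spec}S\setminus\Phi_i$ is patch closed by Lemma~\ref{lem:Phi}, hence compact. Its image in the Hausdorff space $\operatorname{Spec}R$ is compact, hence patch closed.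

The sets $V(x)\setminus\Psi_i$, for $x$ a finite sequence in $\mathfrak p$, are patch closed, and concatenation of sequences shows that the family is closed under finite intersections. Their intersection consists of the primes containing $\mathfrak p$ and not in $\Psi_i$, so it is empty. By compactness one of the sets is empty.
\end{proof}

Let $\mathcal K$ be the set of pairs $(x,i)$ with $1\le i\le n$ and $x$ a finite sequence in $R$ such that $V(x)\subseteq\Psi_i$. If $(x,i)\in\mathcal K$ and $1\le j\le i$, then $(x,j)\in\mathcal K$. Put $E_{x,i}=K(x)[-i]\otimes_RS$, a perfect complex over $S$. By \eqref{eq:topK}, $\operatorname{top}_P(E_{x,i})$ is $i$ if $\pi(P)\in V(x)$ and $-\infty$ otherwise.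

\begin{proposition}\label{prop:koszul}
\begin{itemize}
\item[(a)] If $(x,i)\in\mathcal K$, then $H^j(K(x)^*)=0$ for $j<i$, where $K(x)^*=\operatorname{Hom}_R(K(x),R)$.
\item[(b)] An $S$-module $Y$ lies in $\mathcal U$ if and only if $H_j(x;Y)=0$ for all $(x,i)\in\mathcal K$ and all $j<i$.
\end{itemize}
\end{proposition}

\begin{proof}
We check the hypothesis of Lemma~\ref{lem:key} over $S$ in both directions.

\emph{Each $E_{x,i}$ satisfies it with respect to $\{D_C\}_{C\in\mathcal C}$.} If $\operatorname{top}_P(E_{x,i})\ge1$, it equals $i$ and $\pi(P)\in V(x)\subseteq\Psi_i$. So $P\in\pi^{-1}(\Psi_i)=\Phi_i$, and some $D_C$ has $\operatorname{top}_P(D_C)\ge i$.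

\emph{Each $D_C$ satisfies it with respect to $\{E_{x,i}\}_{(x,i)\in\mathcal K}$.} If $e=\operatorname{top}_P(D_C)\ge1$, then $e\le n$ and $P\in\Phi_e$, so $\pi(P)\in\Psi_e$. Lemma~\ref{lem:cover} gives $x$ with $\pi(P)\in V(x)\subseteq\Psi_e$. Then $(x,e)\in\mathcal K$ and $\operatorname{top}_P(E_{x,e})=e$.

(a) By \eqref{eq:DC} and Lemma~\ref{lem:key}(a) with $M=S$, the complex $\operatorname{Hom}_S(E_{x,i},S)\cong(K(x)^*\otimes_RS)[i]$ lies in $D^{\ge0}$. So $H^j(K(x)^*\otimes_RS)=0$ for $j<i$, and (B1) applies.

(b) We have $H^l(E_{x,i}\otimes_SY)=H_{i-l}(x;Y)$, so the Koszul condition says that $E_{x,i}\otimes_SY\in D^{\le0}$ for all $(x,i)\in\mathcal K$. The condition $Y\in\mathcal U$ says that $D_C\otimes_SY\in D^{\le0}$ for all $C\in\mathcal C$. Each implies the other by Lemma~\ref{lem:key}(b).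
\end{proof}

The condition in (b) makes sense for $R$-modules, and (a) lets us rewrite it as an Ext condition. Let $(x,i)\in\mathcal K$, write $K^j$ for the terms of $K(x)^*$, and put $C_{x,i}=\operatorname{coker}(K^{i-1}\to K^i)$. By (a),
\[
0\to K^0\to K^1\to\cdots\to K^i\to C_{x,i}\to0
\]
is exact. This is a resolution of length $i\le n$ by finitely generated free $R$-modules. Applying $\operatorname{Hom}_R(-,M)$ to it gives the part of $K(x)\otimes_RM$ in degrees $-i,\dots,0$, so
\begin{equation}\label{eq:ExtKoszul}
\operatorname{Ext}^l_R(C_{x,i},M)=H_{i-l}(x;M)\quad(1\le l\le i),\qquad\operatorname{Ext}^l_R(C_{x,i},M)=0\quad(l>i).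
\end{equation}
Let $\mathcal C'$ be the set consisting of $R$ and all $C_{x,i}$ with $(x,i)\in\mathcal K$. Its members are finitely presented of projective dimension at most $n$. Define
\[
\mathcal U'=\{M:\operatorname{Ext}_R^1(\mathcal C',M)=0\},\qquad\mathcal A'=\{L:\operatorname{Ext}^1_R(L,\mathcal U')=0\}.
\]
By \eqref{eq:ExtKoszul}, $M\in\mathcal U'$ if and only if $H_{i-1}(x;M)=0$ for all $(x,i)\in\mathcal K$. Since $(x,j+1)\in\mathcal K$ for $0\le j<i$, we obtain
\begin{equation}\label{eq:Uprime}
\begin{aligned}
\mathcal U'&=\{M:H_j(x;M)=0\text{ for all }(x,i)\in\mathcal K,\ j<i\}\\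
&=\{M:\operatorname{Ext}^l_R(\mathcal C',M)=0\text{ for all }l\ge1\}.
\end{aligned}
\end{equation}
For $R=S=\mathbb Z$ and $U=T$ as in Example~\ref{ex:Z}, the pairs in $\mathcal K$ are the $(x,1)$ with $(x)=(p^k)$, $k\ge0$; we find $C_{p,1}=\mathbb Z/p$ and $\mathcal U'=\{M:M=pM\}$.

\begin{proposition}\label{prop:pair}
\begin{itemize}
\item[(a)] $(\mathcal A',\mathcal U')$ is a complete cotorsion pair with $\mathcal C'\subseteq\mathcal A'$, and $\mathcal U'$ is closed under direct sums.
\item[(b)] $\operatorname{Ext}^l_R(\mathcal A',\mathcal U')=0$ for $l\ge1$, and $\operatorname{pd}_RL\le n$ for $L\in\mathcal A'$.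
\item[(c)] If $0\to B\to M\to L\to0$ is exact with $M,L\in\mathcal A'$, then $B\in\mathcal A'$.
\item[(d)] $M\in\mathcal U'$ if and only if $M_S\in\mathcal U$. If $L\in\mathcal A'$, then $L_S\in\mathcal A$. If $X\in\mathcal A'\cap\mathcal U'$, then $X_S\in\operatorname{Add}U$.
\item[(e)] There is an exact sequence $0\to R\to X_0\to\cdots\to X_n\to0$ with all $X_j\in\mathcal A'\cap\mathcal U'$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Use Theorem~\ref{thm:F3}, and note that Koszul homology commutes with direct sums.

(b) By \eqref{eq:cosyz} and the second line of \eqref{eq:Uprime}, cosyzygies of a module $M\in\mathcal U'$ lie in $\mathcal U'$. So $\operatorname{Ext}^l(L,M)\cong\operatorname{Ext}^1(L,\Omega^{-(l-1)}M)=0$ for $L\in\mathcal A'$. For an arbitrary module $N$ we have $\Omega^{-n}N\in\mathcal U'$, because $\operatorname{Ext}^l(C,\Omega^{-n}N)\cong\operatorname{Ext}^{l+n}(C,N)=0$ for $C\in\mathcal C'$ and $l\ge1$. So $\operatorname{Ext}^{n+1}(L,N)\cong\operatorname{Ext}^1(L,\Omega^{-n}N)=0$.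

(c) For $N\in\mathcal U'$ the sequence $\operatorname{Ext}^1(M,N)\to\operatorname{Ext}^1(B,N)\to\operatorname{Ext}^2(L,N)$ is exact with zero end terms.

(d) By (B1), $H_j(x;M_S)=H_j(x;M)_S$ vanishes if and only if $H_j(x;M)$ does. Comparing \eqref{eq:Uprime} with Proposition~\ref{prop:koszul}(b) gives the first claim. The same comparison shows that an $S$-module $Y\in\mathcal U$ lies in $\mathcal U'$ as an $R$-module. So $\operatorname{Ext}^1_S(L_S,Y)\cong\operatorname{Ext}^1_R(L,Y)=0$ for $L\in\mathcal A'$, by (B2). The third claim follows from $\mathcal A\cap\mathcal U=\operatorname{Add}U$.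

(e) Put $L_0=R\in\mathcal A'$. By completeness choose exact sequences $0\to L_j\to X_j'\to L_{j+1}\to0$ with $X'_j\in\mathcal U'$ and $L_{j+1}\in\mathcal A'$, for $0\le j\le n$. Each $X'_j$ is an extension of modules in $\mathcal A'$, so $X_j'\in\mathcal A'\cap\mathcal U'$. Splicing gives an exact sequence $0\to R\to X'_0\to\cdots\to X'_{n-1}\to L_n\to0$. By (b), Lemma~\ref{lem:shift} applies to this sequence and the module $L_{n+1}$, and gives $\operatorname{Ext}^1(L_{n+1},L_n)=0$. So $L_n$ is a direct summand of $X'_n$ and lies in $\mathcal A'\cap\mathcal U'$. Take $X_j=X_j'$ for $j<n$ and $X_n=L_n$.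
\end{proof}

\section{Descent of the tilting property}\label{sec:main}

Let $\varphi:R\to S$ be faithfully flat and let $T$ be an $R$-module such that $U=T_S$ is $n$-tilting. Then (H) holds and Section~\ref{sec:koszul} applies. Since $T_S\in\mathcal U$, Proposition~\ref{prop:pair}(d),(a) gives $T^{(I)}\in\mathcal U'$ for every set $I$. In view of Proposition~\ref{prop:pair}(e), it remains to prove $\mathcal A'\cap\mathcal U'\subseteq\operatorname{Add}T$.

We first show that membership in $\mathcal A$ descends. The groups $\operatorname{Ext}^1_R(B,N)$ need not commute with base change when $B$ is large, so faithful flatness does not apply directly. The available tool is Proposition~\ref{prop:known}(b), in the following form.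

\begin{lemma}\label{lem:pairs}
If $M$ and $X$ are $R$-modules with $M_S,X_S\in\operatorname{Add}T_S$, then $\operatorname{pd}_RM\le n$ and $\operatorname{Ext}_R^i(M,X)=0$ for $i\ge1$.
\end{lemma}

\begin{proof}
The module $V=(T\oplus M\oplus X)_S$ satisfies $\operatorname{Add}V=\operatorname{Add}T_S$. It is $n$-tilting: (T1) passes to $\operatorname{Add}T_S$; the group $\operatorname{Ext}^i_S(V,V^{(I)})$ is a direct summand of some $\operatorname{Ext}^i_S(T_S^{(J)},T_S^{(J')})$, which is a product of copies of $\operatorname{Ext}^i_S(T_S,T_S^{(J')})=0$; and the sequence (T3) for $T_S$ serves for $V$. By Proposition~\ref{prop:known}(b), $T\oplus M\oplus X$ satisfies (T1) and (T2), and the claims follow by passing to direct summands.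
\end{proof}

To use this lemma we embed $B$ in a module of the required kind and resolve $N$ by such modules.

\begin{lemma}\label{lem:step1}
If $B$ is an $R$-module with $B_S\in\mathcal A$, then $B\in\mathcal A'$.
\end{lemma}

\begin{proof}
Choose an exact sequence $0\to B\to M\to L\to0$ with $M\in\mathcal U'$ and $L\in\mathcal A'$. By Proposition~\ref{prop:pair}(d), $M_S\in\mathcal U$ and $L_S\in\mathcal A$. As an extension of $L_S$ by $B_S$, the module $M_S$ lies in $\mathcal A$. So $M_S\in\mathcal A\cap\mathcal U=\operatorname{Add}T_S$.

Let $N\in\mathcal U'$. Put $N_0=N$ and choose exact sequences $0\to N_{j+1}\to X_j\to N_j\to0$ with $X_j\in\mathcal A'$ and $N_{j+1}\in\mathcal U'$, for $j\ge0$. Each $X_j$ is an extension of modules in $\mathcal U'$, so $X_j\in\mathcal A'\cap\mathcal U'$ and $(X_j)_S\in\operatorname{Add}T_S$ by Proposition~\ref{prop:pair}(d). By Lemma~\ref{lem:pairs}, $\operatorname{pd}M\le n$ and $\operatorname{Ext}^i(M,X_j)=0$ for $i\ge1$. Lemma~\ref{lem:shift} gives $\operatorname{Ext}^1(M,N)=0$. Thus $M\in\mathcal A'$, and $B\in\mathcal A'$ by Proposition~\ref{prop:pair}(c).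
\end{proof}

Next we collect components as in Example~\ref{ex:zero}, now for every member of $\mathcal C'$. What survives the passage from $g_0$ to $h_S$ is the property that all maps into modules of $\mathcal U$ factor through the given map.

\begin{lemma}\label{lem:step2}
For each $C\in\mathcal C'$ there is an exact sequence $0\to C\xrightarrow{h}T^q\to B\to0$ of $R$-modules with $q$ finite and $B\in\mathcal A'$.
\end{lemma}

\begin{proof}
We have $C_S\in\mathcal A$ by Proposition~\ref{prop:pair}(a),(d). Choose an exact sequence $0\to C_S\to Y_0\to L_0\to0$ of $S$-modules with $Y_0\in\mathcal U$ and $L_0\in\mathcal A$. Then $Y_0\in\mathcal A\cap\mathcal U=\operatorname{Add}T_S$, say $Y_0\oplus Y_1=T_S^{(J)}$. Let $g:C_S\to Y_0\subseteq T_S^{(J)}$ be the resulting monomorphism. A map $C_S\to Y$ with $Y\in\mathcal U$ extends to $Y_0$, since $\operatorname{Ext}^1_S(L_0,Y)=0$, and then to $T_S^{(J)}$ by zero on $Y_1$. As $C_S$ is finitely generated, the image of $g$ lies in a finite subsum $T_S^m$. This gives a monomorphism $g_0:C_S\to T_S^m$ through which every map $C_S\to Y$ with $Y\in\mathcal U$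 factors.

Since $C$ is finitely presented, (B4) gives $g_0=\sum_{l=1}^ks_l\,(h_l)_S$ with $h_l\in\operatorname{Hom}_R(C,T^m)$ and $s_l\in S$. Let $q=mk$ and $h=(h_1,\dots,h_k):C\to(T^m)^k=T^q$. Then $g_0=\sigma h_S$, where $\sigma:(T_S^m)^k\to T_S^m$ sends $(y_1,\dots,y_k)$ to $\sum_ls_ly_l$. Hence $h_S$ is injective, so $h$ is injective by (B1), and every map $C_S\to Y$ with $Y\in\mathcal U$ factors through $h_S$. Let $B=\operatorname{coker}h$. For $Y\in\mathcal U$, in the exact sequence
\[
\operatorname{Hom}_S(T_S^q,Y)\to\operatorname{Hom}_S(C_S,Y)\to\operatorname{Ext}^1_S(B_S,Y)\to\operatorname{Ext}^1_S(T_S^q,Y)=0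
\]
the first map is onto. So $B_S\in\mathcal A$, and $B\in\mathcal A'$ by Lemma~\ref{lem:step1}.
\end{proof}

Since $\mathcal C'$ defines $\mathcal U'$, these sequences control the kernel of the canonical map from a sum of copies of $T$ to a module in $\mathcal U'$. The member $R$ of $\mathcal C'$, which plays no role in the definition of $\mathcal U'$, gives surjectivity.

\begin{lemma}\label{lem:step3}
$\mathcal A'\cap\mathcal U'\subseteq\operatorname{Add}T$.
\end{lemma}

\begin{proof}
Let $X\in\mathcal A'\cap\mathcal U'$ and $I=\operatorname{Hom}_R(T,X)$. Let $\epsilon:T^{(I)}\to X$ be the map whose component at $f\in I$ is $f$, and let $N=\ker\epsilon$. Every map $T^q\to X$ with $q$ finite factors through $\epsilon$, because each of its components does. Let $C\in\mathcal C'$, with $h$ and $B$ as in Lemma~\ref{lem:step2}. Every map $C\to X$ extends along $h$ to $T^q$, since $\operatorname{Ext}^1(B,X)=0$. So $\operatorname{Hom}(C,T^{(I)})\to\operatorname{Hom}(C,X)$ is onto. For $C=R$ this says that $\epsilon$ is onto. For any $C\in\mathcal C'$, the exact sequence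
\[
\operatorname{Hom}(C,T^{(I)})\to\operatorname{Hom}(C,X)\to\operatorname{Ext}^1(C,N)\to\operatorname{Ext}^1(C,T^{(I)})
\]
ends in $0$ because $T^{(I)}\in\mathcal U'$, so $\operatorname{Ext}^1(C,N)=0$. Thus $N\in\mathcal U'$. As $X\in\mathcal A'$, the sequence $0\to N\to T^{(I)}\to X\to0$ splits.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Conditions (T1) and (T2) hold by Proposition~\ref{prop:known}(b). The sequence of Proposition~\ref{prop:pair}(e) has its terms in $\operatorname{Add}T$ by Lemma~\ref{lem:step3}, which is (T3).
\end{proof}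

\begin{corollary}\label{cor:complement}
In the situation of Theorem~\ref{thm:main}, $\operatorname{Add}T=\mathcal A'\cap\mathcal U'$ and
\[
T^\perp=\mathcal U'=\{M:M_S\in(T_S)^\perp\}.
\]
\end{corollary}

\begin{proof}
We have $T\in\mathcal A'$ by Lemma~\ref{lem:step1}, since $T_S\in\mathcal A$, and $T\in\mathcal U'$. Both classes are closed under direct sums and summands, so Lemma~\ref{lem:step3} gives the first equality. Proposition~\ref{prop:pair}(b) gives $\mathcal U'\subseteq T^\perp$. Conversely, a module $M\in T^\perp$ has a resolution by modules in $\operatorname{Add}T\subseteq\mathcal U'$, by Corollary~\ref{cor:F1}(a) for the $n$-tilting module $T$. Lemma~\ref{lem:shift} with $L=C\in\mathcal C'$ shows $M\in\mathcal U'$. The last equality is Proposition~\ref{prop:pair}(d).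
\end{proof}

\section{Descent of tilting classes and the role of faithfulness}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:classes}]
Put $S'=S\otimes_RS$. The maps $i_1,i_2$ are flat, being base changes of $\varphi$, so the base changes $U_1,U_2$ of $U$ along them are $n$-tilting $S'$-modules by Proposition~\ref{prop:known}(a).

(i)$\Rightarrow$(ii). We have $\operatorname{Add}U=\operatorname{Add}T_S$, and base change preserves direct sums and summands. Since $i_1\varphi=i_2\varphi$, both base changes of $T_S$ are $T\otimes_RS'$. Hence $\operatorname{Add}U_1=\operatorname{Add}(T\otimes_RS')=\operatorname{Add}U_2$, and Corollary~\ref{cor:F1}(b) applies.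

(ii)$\Rightarrow$(iii). Let $P_1,P_2\in\operatorname{Spec}S$ lie over $\mathfrak p$. The ring $\kappa(P_1)\otimes_{\kappa(\mathfrak p)}\kappa(P_2)$ is nonzero; let $Q$ be the preimage in $S'$ of one of its primes. Then $i_k^{-1}(Q)=P_k$ for $k=1,2$, because the only prime of the field $\kappa(P_k)$ pulls back to $P_k$. By (B3) for $i_k$, we get $t_{U_k}(Q)=t_U(P_k)$. Since $U_1\in\operatorname{Add}U_2$ and $U_2\in\operatorname{Add}U_1$, the group $\operatorname{Tor}_l(U_1,\kappa(Q))$ vanishes if and only if $\operatorname{Tor}_l(U_2,\kappa(Q))$ does. So $t_U(P_1)=t_U(P_2)$.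

(iii)$\Rightarrow$(i). Condition (iii) is (H), so Proposition~\ref{prop:pair} holds for $U$. Let $T=X_0\oplus\cdots\oplus X_n$ with $X_j$ as in part (e). Then $T\in\mathcal A'$ and $T^{(I)}\in\mathcal U'$, so (T1) and (T2) hold by part (b), and (T3) holds by part (e). By Proposition~\ref{prop:known}(a), $T_S$ is $n$-tilting, and $T_S\in\operatorname{Add}U$ by part (d). Hence $U^\perp\subseteq(T_S)^\perp$. Conversely, $Y\in(T_S)^\perp$ has a resolution by modules in $\operatorname{Add}T_S\subseteq\operatorname{Add}U\subseteq U^\perp$, by Corollary~\ref{cor:F1}(a). Lemma~\ref{lem:shift} with $L=U$ gives $Y\in U^\perp$. So $T_S$ is equivalent to $U$.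

Finally, let $T$ be any module as in (i). Corollary~\ref{cor:complement} and $(T_S)^\perp=U^\perp$ give $T^\perp=\{M:M_S\in U^\perp\}$. The right side depends only on $U$, which proves uniqueness up to equivalence.
\end{proof}

\begin{example}\label{ex:product}
The conditions of Theorem~\ref{thm:classes} can fail. Let $\varphi:\mathbb Z\to S=\mathbb Z\times\mathbb Z$ be the diagonal map, which is faithfully flat, and let $U=\mathbb Z\times T$ with $T$ as in Example~\ref{ex:Z}. Ext and Tor over $S$ are computed in each factor, and $0\to S\to\mathbb Z\times\mathbb Z[1/p]\to0\times\mathbb Z(p^\infty)\to0$ gives (T3), so $U$ is $1$-tilting. The primes $(p)\times\mathbb Z$ and $\mathbb Z\times(p)$ lie over $(p)$, and $t_U$ takes the values $0$ and $1$ at them. Hence $U$ is not equivalent to the base change of a $1$-tilting abelian group.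
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
If $\varphi$ is faithfully flat, use Theorem~\ref{thm:main}. Let $\varphi$ be flat but not faithfully flat, and let $M\ne0$ satisfy $M_S=0$. A nonzero cyclic submodule $R/\mathfrak a$ of $M$ has $(R/\mathfrak a)_S=0$ by flatness. Choose a maximal ideal $\mathfrak m\supseteq\mathfrak a$ and put $k=R/\mathfrak m$; then $k_S=0$. We exhibit an $R$-module that is not $n$-tilting and whose base change is the $n$-tilting module $S$.

\emph{Case 1: $k$ is not projective.} We have $(R\oplus k)_S\cong S$. Suppose that $R\oplus k$ is $n$-tilting. Then $\operatorname{pd}k\le n$ by (T1), and $\operatorname{Ext}^i(k,R^{(I)})=0$ for $i\ge1$ by (T2). Lemma~\ref{lem:shift}, applied to a free resolution of an arbitrary module $N$, gives $\operatorname{Ext}^1(k,N)=0$. So $k$ is projective, a contradiction.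

\emph{Case 2: $k$ is projective.} The sequence $0\to\mathfrak m\to R\to k\to0$ gives $\mathfrak m_S\cong S$. It splits, so $\mathfrak m$ is projective and generated by an idempotent, and $\mathfrak m\otimes_Rk=\mathfrak m/\mathfrak m^2=0$. Thus $\operatorname{Tor}^R_l(\mathfrak m,\kappa(\mathfrak m))=0$ for all $l$, and Proposition~\ref{prop:tor}, applied over the ring $R$, shows that $\mathfrak m$ is not $n$-tilting.
\end{proof}

\begin{remark}
Neither test module works in both cases. If $k$ is projective, $R\oplus k$ is $0$-tilting. For $\mathbb Z\to\mathbb Z[1/p]$ and $\mathfrak m=(p)$, the module $\mathfrak m\cong\mathbb Z$ is $0$-tilting.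
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}
Bazzoni and \v{S}\v{t}ov\'{\i}\v{c}ek, \emph{All tilting modules are of finite type}, Proc. AMS 135 (2007).

\bibitem{ET}
Eklof and Trlifaj, \emph{How to make Ext vanish}, 2001.

\bibitem{GT}
G\"obel and Trlifaj, \emph{Approximations and Endomorphism Algebras of Modules}, 2nd ed.

\bibitem{Trl}
Jan Trlifaj, \emph{Flat Mittag-Leffler modules, and their relative and restricted versions}, arXiv:2303.12549 (2023).

\end{thebibliography}
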